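# Two energy wells without rank-one connections

## 1. The wells $SO(3)$ and $SO(3)\,\mathrm{diag}(2,t,\tfrac12)$

Take $t>0$, let $H_t=\mathrm{diag}(2,t,\tfrac12)$, and consider two sets of matrices: the rotations $SO(3)$ and the set $SO(3)H_t$. Think of them as two phases of a material. A deformation $y$ is in the first phase where $Dy\in SO(3)$ and in the second where $Dy\in SO(3)H_t$. We ask whether one continuous deformation can use both phases.

The simplest candidate is a map with gradient $A_2$ on one side of a plane and $A_1$ on the other. Continuity forces $A_1$ and $A_2$ to agree on the plane, so $\operatorname{rank}(A_1-A_2)\le 1$. When do such $A_1,A_2$ exist in the two wells? After multiplying by a rotation from the left we may ask when $\operatorname{rank}(RH_t-I)\le1$ for some $R\in SO(3)$. Then $RH_tx=x$ on a two-dimensional subspace $E$, hence $|H_tx|=|x|$ there, i.e.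
$$q_t(x)=|H_tx|^2-|x|^2=3x_1^2+(t^2-1)x_2^2-\tfrac34x_3^2=0\qquad\text{on }E .$$
If $t>1$, then $q_t>0$ on $\mathrm{span}(e_1,e_2)\setminus\{0\}$, and this plane meets $E$ at least in a line: contradiction. If $t<1$, then $q_t<0$ on $\mathrm{span}(e_2,e_3)\setminus\{0\}$, and we get the same contradiction. So for $t\neq1$ there is no such pair.

For $t=1$ the form is $3x_1^2-\frac34x_3^2$, which vanishes where $x_3=\pm2x_1$. Take $f=\frac1{\sqrt5}(1,0,2)$, so that $H_1f=\frac1{\sqrt5}(2,0,1)$ is again a unit vector. Let $R$ be the rotation fixing $e_2$ that acts on $(x_1,x_3)$ by $\begin{pmatrix}4/5&-3/5\\3/5&4/5\end{pmatrix}$; it sends $(2,1)$ to $(1,2)$. In the coordinates $(x_1,x_3)$,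
$$RH_1=\begin{pmatrix}8/5&-3/10\\6/5&2/5\end{pmatrix},\qquad RH_1-I=\begin{pmatrix}3/5&-3/10\\6/5&-3/5\end{pmatrix}=\begin{pmatrix}3/5\\6/5\end{pmatrix}\otimes\begin{pmatrix}1\\-1/2\end{pmatrix}.$$
In $\mathbb R^3$ this reads $RH_1-I=a\otimes e$ with $a=(\frac35,0,\frac65)$, $e=(1,0,-\frac12)$. The map $y(x)=x+a\max(x\cdot e,0)$ is Lipschitz with gradient $I$ on one side of a plane and $RH_1$ on the other. We can also layer finely. Let $\chi$ be the $1$-periodic function equal to $1$ on $[0,\frac12)$ and $0$ on $[\frac12,1)$, let $\varphi(s)=\int_0^s\chi$, and put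
$$y_j(x)=x+\tfrac1j\,\varphi(j\,x\cdot e)\,a,\qquad Dy_j=I+\chi(j\,x\cdot e)\,a\otimes e\in\{I,RH_1\}.$$
As $j\to\infty$ the two phases mix at every point, in proportion $\frac12:\frac12$.

For $t\ne1$ flat interfaces are excluded. But a deformation could have interfaces of any shape, or it could be a sequence $y_j$ whose gradients only approach the two wells and oscillate ever faster. Does excluding flat interfaces exclude all of these? The answer will be yes, for all pairs of wells of this kind.

## 2. Gradient Young measures, incompatible sets, and the statements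

Let $M^{m\times n}$ be the real $m\times n$ matrices. For matrices $|\cdot|$ is the operator norm; inside $L^2$ norms any norm will do, at the price of a constant. We write $\langle g\rangle_B=\frac1{|B|}\int_Bg\,dx$.

**Definition (gradient Young measure).** Let $\Omega\subset\mathbb R^n$ be bounded, open and connected, and let $y_j:\Omega\to\mathbb R^m$ have gradients bounded in $L^\infty(\Omega;M^{m\times n})$. A measurable family $\nu=(\nu_x)_{x\in\Omega}$ of probability measures on $M^{m\times n}$ is *generated* by $Dy_j$ if $\varphi(Dy_j)\rightharpoonup^*\int\varphi\,d\nu_x$ in $L^\infty(\Omega)$ for every continuous $\varphi$. Such a $\nu$ is called a $W^{1,\infty}$ gradient Young measure, here shortened to **GYM**.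

Every sequence of gradients bounded in $L^\infty$ has a subsequence that generates a GYM. The constant sequence $y_j=y$ generates $\nu_x=\delta_{Dy(x)}$. The layered sequence of Section 1 generates $\nu_x=\frac12\delta_I+\frac12\delta_{RH_1}$ for every $x$, because $\chi(j\,x\cdot e)\rightharpoonup^*\frac12$. Testing with $\varphi=\min(1,\mathrm{dist}(\cdot,K))$ shows that, for compact $K$, $\operatorname{supp}\nu_x\subset K$ a.e. if and only if $\int_\Omega\min(1,\mathrm{dist}(Dy_j,K))\,dx\to0$.

**Definition (incompatible sets).** Disjoint compact sets $K_1,\dots,K_N\subset M^{m\times n}$ are *incompatible* if, for every connected bounded open $\Omega\subset\mathbb R^n$ and every GYM $(\nu_x)_{x\in\Omega}$ with $\operatorname{supp}\nu_x\subset\bigcup_rK_r$ for a.e. $x$, there is a single index $r$ with $\operatorname{supp}\nu_x\subset K_r$ for a.e. $x\in\Omega$.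

For instance $SO(3)$ and $SO(3)H_1$ are not incompatible: they are disjoint, and both sequences of Section 1 violate the condition.

The question, from J.M. Ball and R.D. James, "Incompatible sets of gradients and metastability", arXiv:1407.5929 (2014), is whether two wells in $M^{3\times3}$ without rank-one connections are always incompatible. (Under stronger conditions on the wells, incompatibility is known, by Dolzmann, Kirchheim, Müller and Šverák.)

**Theorem A.** Let $K_i=SO(3)U_i$, $U_i=U_i^T>0$, $i=1,2$, satisfy $\operatorname{rank}(A_1-A_2)>1$ for all $A_1\in K_1$, $A_2\in K_2$. Then $K_1,K_2$ are incompatible.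

**Theorem B.** Let $n\ge2$, let $P$ be an orthogonal projection of $\mathbb R^n$ with $\operatorname{rank}P=2$, and let $K_2\subset M^{n\times n}$ be compact with
$$\det F>0,\qquad|Fx|>|Px|\qquad\text{for all }F\in K_2,\ x\in\mathbb R^n\setminus\{0\}.\tag{1}$$
Then $K_1=SO(n)$ and $K_2$ are incompatible.

**Theorem C.** Let $n\ge2$, $K_i=SO(n)U_i$, $U_i=U_i^T>0$, $i=1,2$, $K_1\cap K_2=\emptyset$. The following are equivalent:

* (i) $K_1,K_2$ are incompatible;
* (ii) $\operatorname{rank}(A_1-A_2)>1$ for all $A_i\in K_i$;
* (iii) $H=(U_1^{-1}U_2^2U_1^{-1})^{1/2}$ has at least two eigenvalues $>1$ or at least two eigenvalues $<1$, counted with multiplicity (for $n=3$: the middle eigenvalue of $H$ is $\neq1$).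

In this case every GYM supported in $K_1\cup K_2$ on a bounded connected open set is $\nu_x=\delta_A$ for a.e. $x$, with a constant $A\in K_1\cup K_2$.

**Corollary D.** Let $K_i=SO(n)U_i$, $U_i=U_i^T>0$, $i=1,\dots,N$. Suppose that for each $i<N$ there is a rank-2 orthogonal projection $P_i$ with $|U_jz|>|P_iU_iz|$ for all $z\ne0$ and all $j>i$. Then $K_1,\dots,K_N$ are incompatible.

**The macroscopic map.** Let $\nu$ be a GYM on $\Omega$ generated by $Dy_j$, $|Dy_j|\le M'$. The $y_j$ are locally equi-Lipschitz and $\Omega$ is connected. So after subtracting constants and passing to a subsequence, $y_j\to u$ locally uniformly by Arzelà–Ascoli, and $Du(x)=\int F\,d\nu_x(F)$ a.e. We call $u$ the *macroscopic map* of $\nu$. For the layered sequence it is $u(x)=x+\frac12(x\cdot e)a$. Restrictions to balls, translates, and rescalings $y\mapsto r^{-1}y(x_0+r\,\cdot)$ of GYMs are GYMs.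

**Minors.** Minors (subdeterminants) are weak* continuous along gradients: every minor of $Dy_j$ converges weak* in $L^\infty$ to the same minor of $Du$. Let $m=n$. Then $\det(F-G)$ is a polynomial in the entries of $G$ whose coefficients are minors of $F$. There are finitely many minors, so one null set serves all $G$: for a.e. $x$,
$$\det(Du(x)-G)=\int\det(F-G)\,d\nu_x(F)\qquad\text{for all }G\in M^{n\times n}.\tag{2}$$

## 3. Eigenvalues of the relative stretch

This section reduces Theorem A, and the implication (iii)⇒(i) of Theorem C, to Theorem B.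

**Step 1: normalizing one well.** The purpose is to turn one well into $SO(n)$. Let $G$ be invertible. If $Dy_j$ generates a GYM on $\Omega$ supported in $K_1\cup K_2$, the gradients $Dy_j(Gx)G$ of $y_j(G\,\cdot)$ generate on $G^{-1}\Omega$ a GYM supported in $K_1G\cup K_2G$, and the process is reversible. So incompatibility is invariant under $K_i\mapsto K_iG$. Ranks of differences do not change either. With $G=U_1^{-1}$ the wells become $SO(n)$ and $SO(n)U_2U_1^{-1}$. By polar decomposition $U_2U_1^{-1}=R_0H$ with $H^2=(U_2U_1^{-1})^T(U_2U_1^{-1})=U_1^{-1}U_2^2U_1^{-1}$, and $R_0\in SO(n)$ because $\det(U_2U_1^{-1})>0$. The second well is therefore $SO(n)H$.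

**Step 2: (ii) implies (iii).** We show that if (iii) fails, there is a rank-one connection, as for $t=1$ in Section 1. Suppose at most one eigenvalue of $H$ is $>1$ and at most one is $<1$. Let $e_1,\dots,e_n$ be an orthonormal eigenbasis with $h_1\ge\dots\ge h_n$. Since $n\ge2$, we have $h_1\ge1\ge h_n$ (if $h_1<1$, all of the at least two eigenvalues would be $<1$; similarly for $h_n$), and $h_i=1$ for $1<i<n$. Along the unit vectors $\cos\theta\,e_1+\sin\theta\,e_n$, the length $|H\cdot|$ moves continuously from $h_1\ge1$ to $h_n\le1$. So there is a unit $f\in\mathrm{span}(e_1,e_n)$ with $|Hf|=1$. As $Hf\in\mathrm{span}(e_1,e_n)$, it is orthogonal to $e_2,\dots,e_{n-1}$. So $H$ maps the orthonormal system $e_2,\dots,e_{n-1},f$ to the orthonormal system $e_2,\dots,e_{n-1},Hf$. Complete both systems to orthonormal bases; choosing the sign of the last vector, we get $R\in SO(n)$ mapping the second system back to the first. Then $RH=I$ on a hyperplane, i.e. $\operatorname{rank}(RH-I)\le1$, contradicting (ii).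

**Step 3: (iii) implies (i), given Theorem B.** We verify (1). If two eigenvalues $h_1,h_2$ are $>1$, let $P$ be the orthogonal projection onto $\mathrm{span}(e_1,e_2)$. For $F=RH$ with $R\in SO(n)$, and $x\neq0$,
$$|Fx|^2-|Px|^2=(h_1^2-1)x_1^2+(h_2^2-1)x_2^2+\sum_{i\ge3}h_i^2x_i^2>0 ,$$
and $\det F>0$. So Theorem B applies. If two eigenvalues are $<1$, exchange the roles: with $G=U_2^{-1}$ the wells become $SO(n)\tilde H$ and $SO(n)$, where $\tilde H^2=U_2^{-1}U_1^2U_2^{-1}$. With $A=U_2U_1^{-1}$ we have $H^2=A^TA$ and $\tilde H^{-2}=U_2U_1^{-2}U_2=AA^T$. These have the same eigenvalues, so the eigenvalues of $\tilde H$ are the reciprocals of those of $H$. Two of them are $>1$, and Theorem B applies with the wells exchanged. $\square$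

In the family of Section 1, for $t>1$ we use $P$ onto $\mathrm{span}(e_1,e_2)$. For $t<1$ we use $\tilde H=\mathrm{diag}(\frac12,\frac1t,2)$ and $P$ onto $\mathrm{span}(e_2,e_3)$. Note also that $t=1$ satisfies (1) with the rank-*one* projection $P=e_1\otimes e_1$, since $4x_1^2+x_2^2+\frac14x_3^2>x_1^2$ for $x\ne0$. So Theorem B is false for projections of rank one, and the proof must use rank two.

The hypothesis of Theorem A is (ii) with $n=3$, and it makes the wells disjoint. So Theorem A follows from Theorem B, which we now prove.

## 4. The polynomial $\det(F-QP)$ on the two wells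

Let $P,K_2$ be as in Theorem B, with $K_2\neq\emptyset$ (otherwise there is nothing to prove). If $F\in K_2$, $R\in SO(n)$ and $0\ne x\in\operatorname{range}P$, then $|RFx|=|Fx|>|Px|=|x|$. Hence $SO(n)K_2\cap SO(n)=\emptyset$. Replacing $K_2$ by $SO(n)K_2$ keeps compactness and (1). Incompatibility of $SO(n)$ with the larger set implies it for the original one: a GYM supported in $SO(n)\cup K_2$ is then supported in $SO(n)$ or in $(SO(n)\cup K_2)\cap SO(n)K_2=K_2$. So from now on
$$SO(n)K_2=K_2,\quad K=SO(n)\cup K_2,\quad M=\max_{F\in K}|F|,\quad c=\min_{F\in K}\det F>0,$$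
$$f(F)=\frac{\mathrm{dist}(F,SO(n))}{\mathrm{dist}(F,SO(n))+\mathrm{dist}(F,K_2)} .$$
The function $f$ is continuous with values in $[0,1]$, $f=0$ on $SO(n)$ and $f=1$ on $K_2$. For a GYM $\nu$ supported in $K$ we define the volume fraction of the second set,
$$\lambda(x)=\nu_x(K_2)=\int f\,d\nu_x .$$
We have to prove that $\lambda=0$ a.e. or $\lambda=1$ a.e. If $Dy_j$ generates $\nu$ and $Q\in SO(n)$, then $QDy_j$ generates a GYM that is again supported in $K$ and has the same $\lambda$. We shall use this left multiplication to normalize rotations.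

**Lemma 1.** Let $Q\in SO(n)$. (a) If $R\in SO(n)$, then $\det(R-sQP)>0$ for $s\in[0,1)$ and $\det(R-QP)\ge0$. (b) If $F\in K_2$, then $\det(F-sQP)>0$ for $s\in[0,1]$.

*Proof.* If $(F-sQP)x=0$ with $x\neq0$, then $|Fx|=s|Px|$. In (b) this is impossible, since $|Fx|>|Px|\ge s|Px|$. In (a), with $R$ in place of $F$ and $s<1$, it is impossible because $|Rx|=|x|>s|x|\ge s|Px|$. So the determinant does not vanish for these $s$. It is positive at $s=0$, hence positive for all these $s$ by continuity, and in (a) it is $\ge0$ at $s=1$. $\square$

By compactness $c_0:=\min\{\det(F-QP):F\in K_2,\,Q\in SO(n)\}>0$. Let $u$ be the macroscopic map of a GYM supported in $K$. Put $G=QP$ in (2): the integrand is $\ge c_0$ on $K_2$ and $\ge0$ on $SO(n)$. Hence for a.e. $x$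
$$\det(Du-QP)\ge c_0\,\lambda(x)\ge0\qquad\text{for all }Q\in SO(n).\tag{3}$$
Moreover, for a.e. $x$,
$$|Du|\le M,\qquad\det Du\ge c,\qquad|Du\,z|\ge|Pz|\quad\text{for all }z\in\mathbb R^n.\tag{4}$$
The first holds because $Du(x)$ is an average of matrices in $K$, and the second is (2) with $G=0$. For the third, (2) and Lemma 1 give $\det(Du-sQP)>0$ for all $s\in[0,1)$ and $Q\in SO(n)$. If $|Du\,z|<|Pz|$ for some $z$, put $s=|Du\,z|/|Pz|\in[0,1)$ and choose $Q\in SO(n)$ with $sQPz=Du\,z$; both sides have the same length. Then $(Du-sQP)z=0$ with $z\neq0$, a contradiction.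

## 5. Affine boundary values and flat interfaces

Before the proof, we use (3) on two easy configurations.

*Affine boundary values.* Let $u$ be Lipschitz on the closed ball $\bar B$ with $u(x)=Qx$ on $\partial B$, $Q\in SO(n)$. The integral of a determinant of a gradient depends only on boundary values, so
$$c_0\int_B\lambda\le\int_B\det(Du-QP)=|B|\det(Q-QP)=|B|\det(I-P)=0 .$$
Thus $\lambda=0$ a.e. in $B$.

*A flat interface.* Let $u(z)=z$ for $z\cdot e\le0$ and $u(z)=z+(z\cdot e)a$ for $z\cdot e>0$, with $|e|=1$, where on the second side any Young measure supported in $K$ with mean $A=I+a\otimes e$ is allowed. For $z\cdot e<0$, (3) with $Q=I$ gives $0=\det(I-P)\ge c_0\lambda$. For $z\cdot e>0$, use $\operatorname{rank}P=2$ to pick a unit vector $m$ with $Pm=m$, $m\cdot e=0$. Then $(A-P)m=m-m=0$, so $0=\det(A-P)\ge c_0\lambda$. Again $\lambda=0$. This is more than the absence of rank-one connections: microstructure on the far side is also excluded.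

A sensible plan is therefore to take a region where $\lambda=0$, zoom in at a boundary point, and apply the second computation. It stops at three points.

* When we zoom in, $\lambda$ may tend to $0$ in the limit, and then there is nothing to contradict. Section 6 shows that $\lambda$ cannot be small without vanishing. There the first computation is used with boundary values that are only approximately affine, and we shall see that the straightforward estimate of the error just fails.
* After zooming in, $u$ is the identity on a half-space, but nothing says it is affine on the other side. Section 7 replaces affinity by a global expansion inequality coming from (4).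
* There may be no region with $\lambda=0$ at all: we may have $0<\lambda<1$ everywhere. Section 8 creates such a region by choosing suitable balls.

## 6. Small volume fractions vanish

**Rigidity.** The theorem of Friesecke, James and Müller (Comm. Pure Appl. Math. 55 (2002)) states: for every ball $B$ and $y\in W^{1,2}(B;\mathbb R^n)$ there is $Q\in SO(n)$ with
$$\int_B|Dy-Q|^2\le C(n)\int_B\mathrm{dist}^2(Dy,SO(n)).$$
Apply it to a sequence $y_j$ generating a GYM $\nu$ on $B$ supported in $K$, with rotations $Q_j$, and pass to a subsequence with $Q_j\to Q$. Since $|F-Q_j|^2\to|F-Q|^2$ uniformly on bounded sets of $F$, in the limit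
$$\int_B\int|F-Q|^2\,d\nu_x\,dx\le C\int_B\int\mathrm{dist}^2(F,SO(n))\,d\nu_x\,dx\le C'\int_B\lambda\,dx,\tag{5}$$
because the distance is zero on $SO(n)$ and bounded on $K_2$. Here $C'$ depends only on $n$ and $K$. In particular, if $\lambda=0$ a.e. on $B$, then $\nu_x=\delta_Q$ for a.e. $x\in B$ and $u$ is affine there with $Du=Q$.

**Lemma 2.** There is $\delta_0\in(0,1]$ such that every GYM on the unit ball $B_1$ supported in $K$ with $\langle\lambda\rangle_{B_1}\le\delta_0$ satisfies $\langle\lambda\rangle_{B_{1/2}}\le\frac12\langle\lambda\rangle_{B_1}$.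

*How the estimate nearly fails.* Let $\varepsilon=\langle\lambda\rangle_{B_1}$. By (5), $Du$ is within $\varepsilon^{1/2}$ of a rotation in $L^2$; say the rotation is $I$, and put $V=u-x$ minus a constant. If we localize the affine-boundary computation with a cutoff $\eta$, the error is an integral of $V_1\nabla\eta$ times an $(n-1)$-minor from the rows $2,\dots,n$ of $D(u-Px)$. One of these rows is $\nabla V_2$, since $P$ removes the identity from the first *two* components. So the error is a product of two small factors, of order $\varepsilon^{1/2}\cdot\varepsilon^{1/2}=\varepsilon$. (With a projection of rank one only the factor $V_1$ would be small.) The main term is also of order $\varepsilon$, so this is exactly borderline. The remedy is to correct the rotation by an amount of order $\varepsilon^{1/2}$ so that $V=o(\varepsilon^{1/2})$. This is possible since $SO(n)$ is tangent at $I$ to the skew matrices, and $K_2$ contributes only $O(\varepsilon)$ in $L^1$: the rescaled limit of $V$ has zero symmetrized gradient, so it is an infinitesimal rotation.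

*Proof.*

**Step 1: a contradicting sequence.** This sets up the linearization. If the lemma fails, there are GYMs $\nu^k$ on $B_1$, supported in $K$, with $\varepsilon_k:=\langle\lambda^k\rangle_{B_1}\to0$ and
$$\int_{B_{1/2}}\lambda^k>\theta\varepsilon_k,\qquad\theta:=\tfrac12|B_{1/2}|=2^{-n-1}|B_1| ;\tag{6}$$
in particular $\varepsilon_k>0$. By (5) and left multiplication we may assume $\int_{B_1}\int|F-I|^2d\nu^k_x\,dx\le C\varepsilon_k$. Let $u^k$ be the macroscopic maps and $v_k=\varepsilon_k^{-1/2}(u^k-x-b_k)$, with the constant $b_k$ chosen so that $\int_{B_1}v_k=0$. By Jensen's inequality $\|Du^k-I\|_{L^2}^2\le C\varepsilon_k$, and by Poincaré's inequality $v_k$ is bounded in $W^{1,2}(B_1)$. For a subsequence $v_k\rightharpoonup v$ in $W^{1,2}$ and $v_k\to v$ in $L^2$.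

**Step 2: the limit is an infinitesimal rotation.** The purpose is to identify $v$. For $R\in SO(n)$, $(R-I)^T(R-I)=2I-R-R^T=-2\,\mathrm{sym}(R-I)$, so $|\mathrm{sym}(R-I)|\le\frac12|R-I|^2$. For $F\in K_2$, $|\mathrm{sym}(F-I)|\le C$. Averaging over $\nu^k_x$,
$$|\mathrm{sym}(Du^k-I)|\le\tfrac12\int|F-I|^2\,d\nu_x^k+C\lambda^k(x).$$
The integral over $B_1$ of the right side is at most $C\varepsilon_k$, so $\|\mathrm{sym}\,Dv_k\|_{L^1}\le C\varepsilon_k^{1/2}\to0$ and $\mathrm{sym}\,Dv=0$. With $E=\mathrm{sym}\,Dv$ we have $\partial_l\partial_jv_i=\partial_lE_{ij}+\partial_jE_{il}-\partial_iE_{jl}=0$ in the sense of distributions. So $v$ is affine with skew gradient, and since its mean is zero, $v(x)=Wx$ with $W$ skew.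

**Step 3: correcting the rotation.** This produces the gain from $O$ to $o$. Let $Q_k=\exp(\varepsilon_k^{1/2}W)\in SO(n)$ and $V_k=Q_k^T(u^k-b_k)-x$. Since $Q_k=I+\varepsilon_k^{1/2}W+O(\varepsilon_k)$ and $u^k-b_k=x+\varepsilon_k^{1/2}v_k$,
$$\|V_k\|_{L^2}=\|u^k-b_k-Q_kx\|_{L^2}\le\varepsilon_k^{1/2}\|v_k-Wx\|_{L^2}+O(\varepsilon_k)=o(\varepsilon_k^{1/2}),$$
$$\|DV_k\|_{L^2}=\|Du^k-Q_k\|_{L^2}\le\|Du^k-I\|_{L^2}+\|I-Q_k\|_{L^2}\le C\varepsilon_k^{1/2}.$$

**Step 4: the determinant with a cutoff.** We now run the affine-boundary computation. Choose orthonormal coordinates with $P=e_1\otimes e_1+e_2\otimes e_2$ and set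
$$w=Q_k^T(u^k-b_k)-Px=V_k+(I-P)x .$$
Then $w_1=V_{k,1}$ and $w_2=V_{k,2}$. Since $Dw=Q_k^T(Du^k-Q_kP)$, (3) gives $\det Dw=\det(Du^k-Q_kP)\ge c_0\lambda^k\ge0$. Let $\eta\in C_c^\infty(B_1)$, $0\le\eta\le1$, $\eta=1$ on $B_{1/2}$. The rows of the cofactor matrix of a gradient are divergence free: for smooth $w$ this is the Piola identity, so $\int\sum_i\partial_i\phi\,(\mathrm{cof}\,Dw)_{1i}=0$ for Lipschitz $\phi$ with compact support in $B_1$. For Lipschitz $w$ mollify: on $\operatorname{supp}\phi$ the mollified gradients are bounded and converge a.e. Take $\phi=\eta w_1$ and use $\det Dw=\sum_i\partial_iw_1(\mathrm{cof}\,Dw)_{1i}$: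
$$c_0\int_{B_{1/2}}\lambda^k\le\int\eta\det Dw=-\int V_{k,1}\sum_i\partial_i\eta\,(\mathrm{cof}\,Dw)_{1i}.$$
Up to sign, $(\mathrm{cof}\,Dw)_{1i}$ is an $(n-1)$-minor from the rows $2,\dots,n$ of $Dw$. It contains entries of the row $\nabla w_2=\nabla V_{k,2}$, and the other rows are bounded by $|Dw|\le M+1$. Expanding along the row $\nabla w_2$, we get $|(\mathrm{cof}\,Dw)_{1i}|\le C|\nabla V_{k,2}|$. So the right side is at most $C\|V_k\|_{L^2}\|DV_k\|_{L^2}=o(\varepsilon_k)$. By (6) the left side exceeds $c_0\theta\varepsilon_k$, a contradiction. $\square$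

**Lemma 3.** Let $\delta:=2^{-n}\delta_0\in(0,1)$. If a GYM supported in $K$ on a ball $B(x,r)$ satisfies $\langle\lambda\rangle_{B(x,r)}\le\delta$, then $\lambda=0$ a.e. on $B(x,r/2)$.

*Proof.* Rescale to $B_1$. For $x\in B_{1/2}$ we have $B(x,\frac12)\subset B_1$, so $\langle\lambda\rangle_{B(x,1/2)}\le2^n\delta=\delta_0$. The rescaled Lemma 2 on $B(x,\frac12)$ halves the average when the radius is halved; the new average is again $\le\delta_0$, so we may iterate: $\langle\lambda\rangle_{B(x,2^{-k})}\le2^{1-k}\delta_0\to0$. Hence $\lambda(x)=0$ at every Lebesgue point $x\in B_{1/2}$. $\square$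

## 7. A region with $\lambda=0$ has no boundary

We need the theory of quasiregular maps.

**Definition (quasiregular map, branch set).** A continuous $u\in W^{1,n}_{loc}(\Omega;\mathbb R^n)$ is *quasiregular* if $|Du|^n\le L\det Du$ a.e. for some constant $L$. Its *branch set* $B_u$ is the set of points at which $u$ is not a local homeomorphism; it is closed in $\Omega$. A quasiregular homeomorphism onto its image is called *quasiconformal*.

*Example.* In polar coordinates of the plane let $u(r,\theta)=(r,2\theta)$. The singular values of $Du$ are $1$ (radial) and $2$ (tangential), so $u$ is Lipschitz, $\det Du=2$, $|Du|^2=4=2\det Du$, and $B_u=\{0\}$. Here $|Du\,z|\ge|z|$ for all $z$, yet $u(1,0)=u(-1,0)$. So the infinitesimal expansion in (4) does not by itself prevent $u$ from bringing distant points together. In $\mathbb R^3$ the map $(r,\theta,x_3)\mapsto(r,2\theta,x_3)$ is branched along the whole $x_3$-axis.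

We use the following published facts.

* A nonconstant quasiregular map is sense-preserving, discrete and open (Reshetnyak). Its branch set has topological dimension $\le n-2$ (Chernavskii; Väisälä, *Discrete open mappings on manifolds*, 1966) and measure zero (Reshetnyak; see Rickman, *Quasiregular Mappings*).
* A connected $n$-manifold is not disconnected by a subset of topological dimension $\le n-2$ (Hurewicz–Wallman, *Dimension Theory*, Ch. IV).
* The inverse of a quasiconformal map is quasiconformal, hence in $W^{1,n}_{loc}$ and differentiable a.e. (Väisälä, *Lectures on $n$-dimensional quasiconformal mappings*).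

**Proposition 4.** Let $\nu$ be a GYM supported in $K$ on a bounded connected open $\Omega$, and let $U$ be the open set of points having a neighborhood on which $\lambda=0$ a.e. Then either $U=\emptyset$, or $\lambda=0$ a.e. in $\Omega$.

*Proof.* Assume $U\ne\emptyset$.

**Step 1: removing the branch set.** The purpose is to work at points where $u$ is locally invertible, without disconnecting $\Omega$. By (4), the macroscopic map $u$ is locally Lipschitz and $|Du|^n\le(M^n/c)\det Du$ a.e., with $\det Du\ge c>0$. So $u$ is a nonconstant quasiregular map. By the facts above, $\Omega':=\Omega\setminus B_u$ is open, connected and of full measure in $\Omega$. By Lindelöf, $U$ is a countable union of open sets on which $\lambda=0$ a.e., so $\lambda=0$ a.e. in $U$. By (5), $u$ is locally affine on $U$ with gradient in $SO(n)$, so $U\subset\Omega'$. If $U=\Omega'$, then $\lambda=0$ a.e. in $\Omega$ and we are done. Suppose $U\neq\Omega'$.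

**Step 2: a boundary point touched by a ball.** We want a boundary point at which a blow-up sees a half-space contained in $U$. As $\Omega'$ is connected and $U\subset\Omega'$ is open, with $\emptyset\ne U\neq\Omega'$, there is $\bar x\in\partial U\cap\Omega'$; note $\bar x\notin U$. Let $B(\bar x,2\rho)\subset\Omega'$, $x_1\in U\cap B(\bar x,\rho)$, $d=\mathrm{dist}(x_1,\mathbb R^n\setminus U)$. Then $0<d\le|x_1-\bar x|<\rho$. Choose $x_0\notin U$ with $|x_0-x_1|=d$. Then $x_0\in B(\bar x,2\rho)\subset\Omega'$ and $B(x_1,d)\subset U$. By (5) on the ball $B(x_1,d)$, $u$ is affine there with $Du=Q\in SO(n)$; by left multiplication we assume $Q=I$. Since $x_0\notin U$, Lemma 3 gives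
$$\langle\lambda\rangle_{B(x_0,r)}>\delta\qquad\text{for all small }r>0.\tag{7}$$

**Step 3: $u$ is bi-Lipschitz near $x_0$.** This keeps invertibility alive in the blow-up. Since $x_0\notin B_u$, $u$ is a homeomorphism of some ball $B(x_0,r)$ onto an open set, hence quasiconformal there. Let $g$ be its inverse, which is in $W^{1,n}_{loc}$ and differentiable a.e. The set of $x$ where $u$ is not differentiable or (4) fails is null, and the Lipschitz map $u$ sends null sets to null sets. So for a.e. $p$: $g$ is differentiable at $p$, $u$ is differentiable at $g(p)$, and (4) holds at $g(p)$. Differentiating $u(g(p))=p$ gives $Dg(p)=Du(g(p))^{-1}$. The norm of an inverse is the reciprocal of the smallest singular value, which is the product of the other singular values divided by the determinant. Hence $|Dg(p)|\le M^{n-1}/c=:C_0$. Mollifying, we see that $g$ is $C_0$-Lipschitz on a ball about $u(x_0)$, so $|u(x)-u(a)|\ge C_0^{-1}|x-a|$ for $x,a$ near $x_0$.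

**Step 4: blow-up.** We now pass to a map on all of $\mathbb R^n$ that is the identity on a half-space. Let $r_k\to0$, $u_k(z)=r_k^{-1}(u(x_0+r_kz)-u(x_0))$, $\nu^k_z=\nu_{x_0+r_kz}$. Let $Dy_j$, $|Dy_j|\le M'$, generate $\nu$ with $y_j\to u$ locally uniformly, and put $y_{j,k}(z)=r_k^{-1}(y_j(x_0+r_kz)-y_j(x_0))$. For fixed $k$ and every $R$ with $\bar B(x_0,r_kR)\subset\Omega$, as $j\to\infty$, $Dy_{j,k}$ generates $\nu^k$ on $B_R$ and $y_{j,k}\to u_k$ uniformly on $B_R$.

Let $X=\{|F|\le M'\}$. For each integer $R$, the Young measures on $B_R$ with values in the probability measures on $X$ form a weak* compact metrizable set in the dual of the separable space $L^1(B_R;C(X))$; let $d_R$ be a metric. Convergence in $d_R$ of the measures $\delta_{Dy}$ along a sequence is exactly "generates". So for a subsequence $\nu^k\to\nu^0$ weak* on every $B_R$, and by Arzelà–Ascoli $u_k\to u_0$ locally uniformly. For each $k$ choose $j(k)$ such that, for all integers $R\le k$ with $\bar B(x_0,r_kR)\subset\Omega$, the $d_R$-distance between $\delta_{Dy_{j(k),k}}$ and $\nu^k$ is $<1/k$ and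 $\sup_{B_R}|y_{j(k),k}-u_k|<1/k$. For each fixed $R$ these conditions are in force for all large $k$. So $Dy_{j(k),k}$ generates $\nu^0$ on every $B_R$ and $y_{j(k),k}\to u_0$ locally uniformly: $\nu^0$ is a GYM on every $B_R$ with macroscopic map $u_0$. It is supported in $K$, since $\int_{B_R}\int\mathrm{dist}(F,K)\,d\nu^k_z\,dz=0$ passes to the limit. Testing with $f$ gives $\lambda^k=\lambda(x_0+r_k\,\cdot)\rightharpoonup^*\lambda^0$, where $\lambda^0$ is the volume fraction of $\nu^0$. With $e=(x_0-x_1)/d$ we have:

1. $u_0(z)=z$ for $z\cdot e\le0$. Indeed, if $z\cdot e<0$, then $|x_0+r_kz-x_1|^2=d^2+2dr_k\,z\cdot e+r_k^2|z|^2<d^2$ for large $k$. On $B(x_1,d)$, and by continuity at $x_0$, $u$ is $x$ plus a constant, so $u_k(z)=z$. The case $z\cdot e=0$ follows by continuity.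
2. $|u_0(x)-u_0(a)|\ge C_0^{-1}|x-a|$ for all $x,a\in\mathbb R^n$, and $u_0$ is $M$-Lipschitz. This follows from Step 3 and (4), because the $u_k$ have these properties on $B_R$ for large $k$.
3. $\langle\lambda^0\rangle_{B_1}\ge\delta$, by (7).
4. (3) and (4) hold a.e. in $\mathbb R^n$ for $u_0,\lambda^0$.

**Step 5: global expansion.** We integrate the last inequality of (4) through the inverse map, to obtain
$$|u_0(x)-u_0(a)|\ge|P(x-a)|\qquad\text{for all }x,a\in\mathbb R^n.\tag{8}$$
The image $u_0(\mathbb R^n)$ is closed: if $u_0(x_k)$ converges, then by property 2 $(x_k)$ is Cauchy. It is open by invariance of domain. Hence it is $\mathbb R^n$, and $g=u_0^{-1}$ is Lipschitz on $\mathbb R^n$. As in Step 3, since $u_0$ maps null sets to null sets, for a.e. $p$ the map $g$ is differentiable at $p$, $u_0$ is differentiable at $g(p)$, (4) holds at $g(p)$, and $Dg(p)=Du_0(g(p))^{-1}$. Put $z=Dg(p)\xi$ in the last inequality of (4):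
$$|P\,Dg(p)\xi|\le|Du_0(g(p))\,Dg(p)\xi|=|\xi|\qquad\text{for all }\xi .$$
So the Lipschitz map $Pg:\mathbb R^n\to\mathbb R^n$ satisfies $|D(Pg)|\le1$ a.e. Its mollifications have gradient of norm $\le1$ everywhere and are $1$-Lipschitz; in the limit $Pg$ is $1$-Lipschitz. Putting $p=u_0(x)$, $q=u_0(a)$ in $|Pg(p)-Pg(q)|\le|p-q|$ gives (8).

**Step 6: comparison with far points of the interface.** We finally show that one component of $u_0-Pz$ vanishes identically, just as for a flat interface. Since $\operatorname{rank}P=2$, there is a unit vector $m$ with $Pm=m$ and $m\cdot e=0$. For $s>0$ and either sign, $a=\mp sm$ satisfies $a\cdot e=0$, so $u_0(a)=a$ by property 1. For every $b\in\mathbb R^n$, (8) gives $|u_0(b)\pm sm|^2\ge|Pb\pm sm|^2$. Since $Pb\cdot m=b\cdot Pm=b\cdot m$, this is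
$$|u_0(b)|^2\pm2s\,u_0(b)\cdot m\ \ge\ |Pb|^2\pm2s\,b\cdot m .$$
Divide by $2s$ and let $s\to\infty$: the upper sign gives $u_0(b)\cdot m\ge b\cdot m$, the lower sign the reverse. So $u_0(b)\cdot m=b\cdot m$ for all $b$. Hence $w(z)=u_0(z)-Pz$ satisfies $w\cdot m\equiv0$, so $(Du_0-P)^Tm=0$ and $\det(Du_0-P)=0$ a.e. By (3) with $Q=I$, $\lambda^0=0$ a.e., contradicting property 3. $\square$

Where was rank two used? In the choice of $m$: a vector in $\operatorname{range}P$ orthogonal to an unknown normal $e$. In the folded map of Section 1 ($t=1$, $P=e_1\otimes e_1$), the normal $(1,0,-\frac12)$ is not orthogonal to $e_1$, and no such $m$ exists.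

## 8. Balls with average volume fraction $\delta/2$

We finish the proof of Theorem B. Let $\nu$ be a GYM supported in $K$ on a bounded connected open $\Omega$, and $U$ as in Proposition 4. If $U\neq\emptyset$, Proposition 4 gives $\lambda=0$ a.e., i.e. $\operatorname{supp}\nu_x\subset K_1$ a.e. Now let $U=\emptyset$. By Lemma 3,
$$\langle\lambda\rangle_{B(x,r)}>\delta\qquad\text{for all balls }B(x,r)\subset\Omega.\tag{9}$$
We claim that $\lambda=1$ a.e., i.e. $\operatorname{supp}\nu_x\subset K_2$ a.e. Suppose not. Note that (9) does not contradict a fine mixture with, say, $\lambda=\frac12$ everywhere. The point is to go back to the generating sequence: at small scales $Dy_j$ is near one set or the other, at the scale $\rho$ the average is above $\delta$, so somewhere in between the average equals $\delta/2$. Blowing up there gives a GYM that Lemma 3 and Proposition 4 forbid.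

**Step 1: three properties of the generating sequence.** We collect what is needed to choose the balls. Since $\lambda<1$ on a set of positive measure, a density point of that set gives $\bar B(p,2\rho)\subset\Omega$ with $\int_{B(p,\rho)}(1-\lambda)=:2\kappa>0$. Let $Dy_j$ generate $\nu$, $|Dy_j|\le M'$, and set $f_j=f(Dy_j)$, $g_j=\min(1,\mathrm{dist}(Dy_j,K))$. Then $f_j\rightharpoonup^*\lambda$ and $\eta_j:=\int_{B(p,2\rho)}g_j\to0$.

* *Averages at scale $\rho$ are large.* Since $0\le f_j\le1$ and $|B(x,\rho)\,\triangle\,B(x',\rho)|\le C\rho^{n-1}|x-x'|$, the functions $x\mapsto\langle f_j\rangle_{B(x,\rho)}$ are equi-Lipschitz on $\bar B(p,\rho)$. They converge pointwise, hence uniformly, to $\langle\lambda\rangle_{B(x,\rho)}\ge\delta$. So for large $j$ they exceed $\frac34\delta$ on $B(p,\rho)$.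
* *Often $f_j$ is small.* Let $h=\max(0,1-2f/\delta)$. Since $\delta<1$, $h=1$ on $K_1$ and $h=0$ on $K_2$, so $\int_{B(p,\rho)}h(Dy_j)\to\int_{B(p,\rho)}(1-\lambda)=2\kappa$. As $0\le h\le1$ and $h(Dy_j)>0$ only where $f_j<\delta/2$, we get $|\{x\in B(p,\rho):f_j(x)<\delta/2\}|\ge\kappa$ for large $j$.
* *Mostly $Dy_j$ is near $K$ at all scales.* Let $\tau_j=\sqrt{\eta_j}+\frac1j>0$ and let $E_j$ be the set of $x\in B(p,\rho)$ with $\sup_{0<r\le\rho}\langle g_j\rangle_{B(x,r)}>\tau_j$. Each $x\in E_j$ is the center of a ball $B\subset B(p,2\rho)$ of radius at most $\rho$ with $|B|<\tau_j^{-1}\int_Bg_j$. By the Vitali covering lemma, countably many of these balls are disjoint and their five-fold enlargements cover $E_j$, so $|E_j|\le5^n\eta_j/\tau_j\le5^n\sqrt{\eta_j}\to0$.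

**Step 2: choosing the ball.** We look for a ball with average exactly $\delta/2$ on which $Dy_j$ is near $K$. For large $j$ the last two properties, together with the fact that almost every point is a Lebesgue point, provide a Lebesgue point $x_j\in B(p,\rho)$ of $f_j$ with $f_j(x_j)<\delta/2$ and $\langle g_j\rangle_{B(x_j,r)}\le\tau_j$ for all $r\le\rho$. The function $r\mapsto\langle f_j\rangle_{B(x_j,r)}$ is continuous, tends to $f_j(x_j)<\delta/2$ as $r\to0$, and exceeds $\frac34\delta$ at $r=\rho$. So there is $r_j\in(0,\rho)$ with $\langle f_j\rangle_{B(x_j,r_j)}=\delta/2$.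

**Step 3: the contradiction.** We rescale these balls to $B_1$. Let $z_j(\xi)=r_j^{-1}(y_j(x_j+r_j\xi)-y_j(x_j))$ on $B_1$. Then $|Dz_j|\le M'$, and a subsequence generates a GYM $\mu$ on $B_1$. It is supported in $K$, since $\langle\min(1,\mathrm{dist}(Dz_j,K))\rangle_{B_1}\le\tau_j\to0$. Its volume fraction satisfies
$$\langle\lambda^\mu\rangle_{B_1}=\lim\langle f(Dz_j)\rangle_{B_1}=\delta/2 .$$
Lemma 3 gives $\lambda^\mu=0$ a.e. on $B_{1/2}$. Then Proposition 4 on the connected set $B_1$ gives $\lambda^\mu=0$ a.e. on $B_1$, contradicting $\langle\lambda^\mu\rangle_{B_1}=\delta/2>0$. This proves Theorem B, and with Section 3 also Theorem A. $\square$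

In particular, $SO(3)$ and $SO(3)\,\mathrm{diag}(2,t,\frac12)$ are incompatible exactly for $t\neq1$.

## 9. The classification of two wells, and several wells

**Proof of Theorem C.** The implications (ii)⇒(iii) and (iii)⇒(i) were shown in Section 3, the latter using Theorem B.

For (i)⇒(ii), suppose $A_1-A_2=a\otimes e$ with $A_i\in K_i$. It is nonzero because $K_1\cap K_2=\emptyset$. Given a bounded connected open $\Omega$, choose $s$ so that the hyperplane $x\cdot e=s$ meets $\Omega$. The Lipschitz map $y(x)=A_2x+a\max(x\cdot e-s,0)$ has $Dy\in\{A_1,A_2\}$ a.e., with both values on sets of positive measure. Then $\nu_x=\delta_{Dy(x)}$ violates incompatibility.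

For $n=3$, order $h_1\ge h_2\ge h_3$. At least two eigenvalues are $>1$ if and only if $h_2>1$, and at least two are $<1$ if and only if $h_2<1$. So (iii) says precisely that $h_2\neq1$.

Finally, under (i), any GYM supported in $K_1\cup K_2$ is supported in a single well $SO(n)U_i$. After the change of variables with $G=U_i^{-1}$ it is supported in $SO(n)$. The first inequality in (5), whose right side is then zero, shows that on every ball $\nu_x=\delta_A$ with a constant $A$. On overlapping balls the constants agree, so by connectedness $A$ is the same throughout the domain. Undoing the change of variables gives the claim. $\square$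

**Proof of Corollary D.** We peel off one well at a time. Let $\nu$ be a GYM supported in $\bigcup_iK_i$. With $G=U_1^{-1}$, $K_1$ becomes $SO(n)$ and $\bigcup_{j>1}K_j$ becomes $\bigcup_{j>1}SO(n)U_jU_1^{-1}$. This set is compact, its elements have positive determinant, and putting $x=U_1z$ in the hypothesis gives $|U_jU_1^{-1}x|>|P_1x|$ for $x\ne0$. So (1) holds with $P=P_1$, and in particular the set is disjoint from $SO(n)$. By Theorem B either $\operatorname{supp}\nu_x\subset K_1$ a.e. or $\operatorname{supp}\nu_x\subset\bigcup_{j>1}K_j$ a.e. In the latter case repeat the argument with $K_2,\dots,K_N$ and $P_2$, and so on. $\square$
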